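\title{Pseudoarrangements and finitary affine oriented matroids: counterexamples and a representation theorem}

\begin{abstract}
We consider the conjecture that simple finitary affine oriented matroids are exactly the systems of sign vectors of oriented pseudoarrangements in Euclidean space, and we show that both halves of it are false. Three disjoint curves in the plane, and four surfaces in $\mathbb R^3$, have sign vectors that do not form an affine oriented matroid, and an orientation of the non-Pappus matroid has no locally linear representation. We then prove a corrected statement. For a pseudoarrangement only one axiom can fail. If some intersection is a point, this axiom holds exactly when parallelism is an equivalence relation inside every intersection. Every simple finitary affine oriented matroid is represented once local linearity is relaxed to local pseudolinearity, and it has a locally linear representation exactly when all its localizations are realizable.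
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Finitary affine oriented matroids}

A family of oriented hyperplanes in $\mathbb R^d$ attaches to every point a sign vector, which records for each hyperplane whether the point lies on it, on its positive side or on its negative side. The question of this paper is which topological families of hypersurfaces produce exactly the systems of sign vectors that satisfy the combinatorial axioms abstracted from this situation.

Let $E$ be an arbitrary, possibly infinite, set. For $X,Y\in\{+,-,0\}^E$ the \emph{composition} $X\circ Y$ has $(X\circ Y)(e)=X(e)$ if $X(e)\ne0$ and $(X\circ Y)(e)=Y(e)$ otherwise. The \emph{separation set} is $S(X,Y)=\{e: X(e)=-Y(e)\ne0\}$ and the \emph{zero set} is $z(X)=\{e:X(e)=0\}$. We write $Y\le X$ if $Y(e)\in\{0,X(e)\}$ for all $e$. For $F\subseteq E$ and a set $\mathcal L$ of sign vectors, $\mathcal L|_F=\{X|_F:X\in\mathcal L\}$. Consider the following properties of $\mathcal L$.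
\begin{itemize}
\item[(FS)] $X\circ(-Y)\in\mathcal L$ for all $X,Y\in\mathcal L$.
\item[(SE)] For all $X,Y\in\mathcal L$ and $e\in S(X,Y)$ there is $Z\in\mathcal L$ with $Z(e)=0$ and $Z(f)=(X\circ Y)(f)$ for all $f\notin S(X,Y)$.
\end{itemize}
Since $X\circ Y=X\circ(-(X\circ(-Y)))$, property (FS) implies that $\mathcal L$ is closed under composition. We call an application of (SE) an \emph{elimination of $e$ between $X$ and $Y$}.

An \emph{oriented matroid} (OM) on a finite set is identified with its set of covectors: a set $M$ of sign vectors that contains $0$, is closed under $X\mapsto-X$ and under $\circ$, and satisfies (SE). An element $g$ is a \emph{loop} if all covectors vanish at $g$. If $M$ is an OM on $F\cup\{g\}$, $g\notin F$, and $g$ is not a loop, the set $\{X|_F:X\in M,\ X(g)=+\}$ is the \emph{affine part} of $M$. A \emph{finite affine oriented matroid} on $F$ is a set of this form. We write covectors of $M$ as pairs $(X,\varepsilon)$, with $\varepsilon$ the value at $g$.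

\begin{definition}\label{def:faom}
An \emph{affine oriented matroid} (AOM) on $E$ is a nonempty set $\mathcal L\subseteq\{+,-,0\}^E$ that satisfies (FS), (SE) and
\begin{itemize}
\item[(A)] for every finite $F\subseteq E$, the restriction $\mathcal L|_F$ is a finite affine oriented matroid.
\end{itemize}
It is \emph{finitary} (an FAOM) if $S(X,Y)$ is finite for all $X,Y\in\mathcal L$ and, for every $X\in\mathcal L$, the sets $\{Y\in\mathcal L:Y\le X\}$ and $\{Y\in\mathcal L:X\le Y\}$ are finite. It is \emph{simple} if $\{X(e):X\in\mathcal L\}=\{+,-,0\}$ for every $e$ and there are no $e\ne f$ with $X(e)=X(f)$ for all $X\in\mathcal L$ or $X(e)=-X(f)$ for all $X\in\mathcal L$.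
\end{definition}

For a locally finite family of affine hyperplanes $\{\lambda_e(x)=c_e\}$, let $X_p(e)$ be the sign of $\lambda_e(p)-c_e$. Then $p+t(p-q)$ has sign vector $X_p\circ(-X_q)$ for small $t>0$, which is (FS). The point where the segment from $p$ to $q$ crosses the hyperplane $e$ gives (SE). Axiom (A) is homogenization: the linear forms $\lambda_e(x)-c_et$ and $g=t$ on $\mathbb R^{d+1}$ define an OM whose affine part is read off on $\{t=1\}$. So $g$ is the hyperplane at infinity, and (A) is the axiom that says how the hyperplanes behave at infinity.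

\subsection{Pseudoarrangements and the conjecture}

A subset $Y$ of a space $X$ is a \emph{pseudohyperplane} in $X$ if some homeomorphism of $X$ with some $\mathbb R^n$ carries $Y$ to a coordinate hyperplane. Then $X\setminus Y$ has two components, the \emph{sides} of $Y$. Let $\mathcal A=\{H_e\}_{e\in E}$ be a family of pairwise distinct pseudohyperplanes in $\mathbb R^d$. For $B\subseteq E$ put $H_B=\bigcap_{b\in B}H_b$, with $H_\emptyset=\mathbb R^d$. A \emph{chamber} is a component of $\mathbb R^d\setminus\bigcup_eH_e$, and $H_e$ is a \emph{wall} of the chamber $C$ if $H_e\cap\overline C$ contains a nonempty open subset of $H_e$. The family is \emph{oriented} if a positive and a negative side of each $H_e$ are chosen. Then $X_p\in\{+,-,0\}^E$ denotes the sign vector of the point $p$, and $\mathcal L(\mathcal A)=\{X_p:p\in\mathbb R^d\}$.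

\begin{definition}\label{def:pseudo}
The family $\mathcal A$ is a \emph{pseudoarrangement} if the following hold.
\begin{itemize}
\item[(P1)] Every point has a neighborhood that meets only finitely many $H_e$, and every chamber has finitely many walls.
\item[(P2)] If $Y=H_B$ and $H_e\cap Y\neq\emptyset$, then $Y\subseteq H_e$ or $Y\cap H_e$ is a pseudohyperplane in $Y$.
\item[(P3)] Intersections are clean in the sense of Bott, that is, every point has an open neighborhood $U$ with a homeomorphism $U\to\mathbb R^d$ that sends the nonempty sets $H_e\cap U$ to a finite arrangement of linear hyperplanes.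
\item[(P4)] Parallelism, where $H_e\Vert H_f$ means $e=f$ or $H_e\cap H_f=\emptyset$, is an equivalence relation.
\end{itemize}
\end{definition}

The following is posed by Delucchi and Knauer \cite{DK}.

\begin{quote}
\textbf{Conjecture.} For every oriented pseudoarrangement $\mathcal A$, the set $\mathcal L(\mathcal A)$ is the set of covectors of a unique simple FAOM (the \emph{forward half}). Conversely, every simple FAOM arises in this way (the \emph{converse half}).
\end{quote}

In Definition \ref{def:faom} an FAOM is its set of covectors, so uniqueness is automatic, and the forward half says that $\mathcal L(\mathcal A)$ is a simple FAOM. The conditions on the two sides match well: (P1) corresponds to finiteness, (P2) and (P3) to the local structure, and (P4) to the behavior at infinity. On the line, where a pseudoarrangement is a closed discrete set of points, this guess is right. In general (P4) sees too little of infinity, and (P3) asks too much locally.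

\subsection{Results}

For a simple FAOM $\mathcal L$ and $X\in\mathcal L$, the \emph{localization} at $X$ is $N_X=\mathcal L|_{z(X)}$. It is an OM on a finite set (Lemma \ref{lem:loc}), and its rank is the same for all minimal elements $X$ of $\mathcal L$ (Lemma \ref{lem:rank}); this number is the \emph{rank} of $\mathcal L$. An OM is \emph{realizable} if it is the set of sign vectors $(\operatorname{sign}\lambda_e(x))_e$, $x\in\mathbb R^n$, of a family of real linear forms.

\begin{theorem}\label{thm:false}
Both halves of the conjecture are false.
\begin{itemize}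
\item[(a)] For every $d\ge2$ there is an oriented pseudoarrangement $\mathcal A$ in $\mathbb R^d$ such that $\mathcal L(\mathcal A)$ violates \textup{(A)}.
\item[(b)] For every $d\ge3$ there is such an $\mathcal A$ in which some finite intersection of the $H_e$ is a point.
\item[(c)] For every $d\ge3$ there is a simple FAOM of rank $d$ that is not $\mathcal L(\mathcal A)$ for any oriented pseudoarrangement $\mathcal A$.
\end{itemize}
\end{theorem}

To correct (P3) we need a local model for an OM that may not be realizable. For a finite poset $P$ let $C(P)$ be the set of functions $t\colon P\to[0,\infty)$ whose support is a chain, as a subspace of $\mathbb R^P$. The subset where $\sum_{x}t(x)=1$ is the geometric realization $|\Delta(P)|$ of the order complex, and $C(P)$ is the open cone over it, with apex $t=0$. For an OM $N$ put $\Sigma(N)=|\Delta(N\setminus0)|$ and $C(N)=C(N\setminus0)$. The \emph{sign vector} of $t\in C(N)$ is the largest element of its support, and $0$ for the apex; $H^N_e\subseteq C(N)$ is the set of points whose sign vector vanishes at $e$. If $N$ has rank $m$, then $C(N)\cong\mathbb R^m$,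 and for realizable $N$ this is the picture of a linear arrangement (Lemma \ref{lem:cone}). With $E_p=\{e:p\in H_e\}$, the corrected conditions are the following.
\begin{itemize}
\item[(P3$'$)] Every point $p$ has an open neighborhood $U_p$ that meets only the $H_e$ with $e\in E_p$, and a homeomorphism $U_p\to\mathbb R^{d-m}\times C(N_p)$, where $N_p$ is a loopfree OM of rank $m\le d$ on $E_p$, that takes $p$ into $\mathbb R^{d-m}\times\{\text{apex}\}$ and $H_e\cap U_p$ onto $\mathbb R^{d-m}\times H^{N_p}_e$.
\item[(P4$'$)] For every finite, possibly empty, $B\subseteq E$ with $Y=H_B\ne\emptyset$, the relation $\Vert_Y$ on $\{e:\emptyset\neq Y\cap H_e\ne Y\}$ given by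
\[ e\Vert_Yf\iff Y\cap H_e=Y\cap H_f\ \text{ or }\ Y\cap H_e\cap H_f=\emptyset \]
is an equivalence relation.
\item[(P5)] Some finite, possibly empty, intersection of the $H_e$ is a single point.
\end{itemize}
Condition (P4) is the case $B=\emptyset$ of (P4$'$), and (P1) and (P3) imply (P3$'$) (Lemma \ref{lem:P3}).

\begin{theorem}\label{thm:main}
In this statement $\mathcal A$ is an oriented family of pairwise distinct pseudohyperplanes in a Euclidean space.
\begin{itemize}
\item[(i)] If $\mathcal A$ satisfies \textup{(P1), (P2), (P3$'$)}, in particular if it satisfies \textup{(P1)--(P3)}, then $\mathcal L(\mathcal A)$ satisfies every axiom of a simple FAOM except possibly \textup{(A)}. If moreover \textup{(P5)} holds, then $\mathcal L(\mathcal A)$ is a simple FAOM if and only if \textup{(P4$'$)} holds.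
\item[(ii)] Every simple FAOM is $\mathcal L(\mathcal A)$ for some $\mathcal A$ that satisfies \textup{(P1), (P2), (P3$'$), (P4$'$), (P5)}.
\item[(iii)] A simple FAOM is $\mathcal L(\mathcal A)$ for some oriented pseudoarrangement $\mathcal A$ if and only if all its localizations are realizable, and then $\mathcal A$ can be chosen to satisfy \textup{(P1), (P2), (P3), (P4$'$), (P5)}.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:ranges}
The forward half of the conjecture holds for all pseudoarrangements in $\mathbb R^d$ when $d\le1$, and for those satisfying \textup{(P5)} when $d\le2$. The converse half holds for simple FAOMs of rank at most $2$. By Theorem \ref{thm:false}, each of these three statements fails in every larger dimension or rank.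
\end{corollary}

Section \ref{sec:prelim} recalls the tools and Section \ref{sec:counter} contains the counterexamples. Part (i) of Theorem \ref{thm:main} is proved in Sections \ref{sec:signs} and \ref{sec:parallel}: a connectedness lemma replaces convexity, and the OM required by (A) is built one element at a time from the behavior of the new hypersurface at vertices and at ends of lines. Part (ii) is proved in Section \ref{sec:rep} by gluing open pieces of the spheres $\Sigma(M)$. Section \ref{sec:end} proves (iii) and the corollary.

\section{Oriented matroids and their spheres}\label{sec:prelim}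

\subsection{Combinatorial facts}

The reference for this subsection is \cite{BLVSWZ}. An OM $M$ has an underlying matroid, with closure operator $\operatorname{cl}$ and rank function $r$. We write $\operatorname{cl}(B,a)$ for $\operatorname{cl}(B\cup\{a\})$ and use \emph{exchange}: if $h\in\operatorname{cl}(B,a)\setminus\operatorname{cl}(B)$, then $a\in\operatorname{cl}(B,h)$. A \emph{hyperplane} of the matroid is a flat of rank $r(M)-1$.
\begin{itemize}
\item[(O1)] The flats are exactly the zero sets of covectors; $e\in\operatorname{cl}(B)$ if and only if every covector vanishing on $B$ vanishes at $e$. The restriction $M|_F$ is an OM with the restricted matroid, and $M|_B=\{+,-,0\}^B$ if $B$ is independent. The contraction $M/A=\{X\in M:X|_A=0\}$ is an OM of rank $r(M)-r(A)$ whose loops are the elements of $\operatorname{cl}(A)$.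
\item[(O2)] The \emph{cocircuits} are the covectors whose zero set is a hyperplane. Each hyperplane is the zero set of exactly one pair $\pm C$ of cocircuits. Every covector $X\neq0$ is a composition of cocircuits $\le X$.
\item[(O3)] Every flat is an intersection of hyperplanes. Hence every flat avoiding an element $g$ lies in a hyperplane avoiding $g$, and a maximal flat avoiding $g$ is a hyperplane.
\item[(O4)] The \emph{topes} are the maximal covectors, equivalently those that vanish only on the loops; $X\circ T$ is a tope above $X$ for every tope $T$. An OM is determined by its topes.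
\item[(O5)] An OM of rank at most $2$ is realizable. So in rank $2$ the cocircuits lie on a circle in antipodal pairs, and each non-loop vanishes on exactly one antipodal pair, is $+$ on one of the two open half circles and is $-$ on the other.
\end{itemize}

\begin{lemma}\label{lem:aff}
Let $K$ be the affine part of the OM $M$ on $F\cup\{g\}$, and let $B\subseteq F$.
\begin{itemize}
\item[(a)] $g\notin\operatorname{cl}(B)$ if and only if some $X\in K$ vanishes on $B$. In this case $h\in F$ lies in $\operatorname{cl}(B)$ if and only if every $X\in K$ vanishing on $B$ vanishes at $h$.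
\item[(b)] The flats avoiding $g$ are exactly the zero sets of the elements of $K$.
\item[(c)] $K$ satisfies \textup{(FS)} and \textup{(SE)}, $K|_B$ is the affine part of $M|_{B\cup g}$, and $K$ determines $M$.
\end{itemize}
\end{lemma}

\begin{proof}
The first claim of (a), one direction of the second, and (b) follow from (O1) and closure under negation. If $g,h\notin\operatorname{cl}(B)$, take covectors $X,Z$ vanishing on $B$ with $X(g)=+$ and $Z(h)\ne0$; then $X\circ Z$ vanishes on $B$, is $+$ at $g$ and is nonzero at $h$. For (c), the covector $(X,+)\circ(-Y,-)$ has $g$-value $+$, and so has an elimination between $(X,+)$ and $(Y,+)$. The claim on restrictions is the definition. Topes are nonzero at $g$, so they are the $\pm(T,+)$ with $T$ maximal in $K$, and (O4) applies.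
\end{proof}

If $\mathcal L(\mathcal A)|_F$ is the affine part of $M$, part (a) is a dictionary: for $B\subseteq F$ and $h\in F$,
\begin{equation}\label{eq:dict}
H_B\ne\emptyset\iff g\notin\operatorname{cl}(B),\qquad\text{and if so,}\qquad H_B\subseteq H_h\iff h\in\operatorname{cl}(B).
\end{equation}

The next lemma is the combinatorial form of walking from a cell toward a point until the first wall is reached.

\begin{lemma}[Descent]\label{lem:descent}
Let $\mathcal K$ be a set of sign vectors satisfying \textup{(SE)}, and let $T,Y\in\mathcal K$ with $z(T)\subseteq z(Y)$ and $S(T,Y)$ finite and nonempty. Then there is $Z\in\mathcal K$ with $Z\le T$ and $\emptyset\ne z(Z)\setminus z(T)\subseteq S(T,Y)$.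
\end{lemma}

\begin{proof}
Put $S=S(T,Y)$. Since $T\circ Y=T$, elimination gives elements $Z\in\mathcal K$ that agree with $T$ off $S$ and vanish somewhere on $S$. Choose one with $|S(T,Z)|$ minimal. If $e\in S(T,Z)\subseteq S$, eliminating $e$ between $T$ and $Z$ gives $Z'$ with $Z'(e)=0$ and $Z'=T\circ Z=T$ off $S(T,Z)$; so $Z'$ is of the same kind and $S(T,Z')\subseteq S(T,Z)\setminus e$, a contradiction. Hence $S(T,Z)=\emptyset$, and $Z\le T$ because $Z$ vanishes on $z(T)$.
\end{proof}

\subsection{Piecewise-linear facts}

Let $M$ be an OM of rank $r$. For $V\in M\setminus0$, the \emph{open cell} $c_V\subseteq\Sigma(M)$ is the set of points with sign vector $V$, and the \emph{closed cell} is $\bar c_V=|\Delta\{V':0<V'\le V\}|=\bigcup_{0<V'\le V}c_{V'}$. If $V\le V'$, every point of $c_V$ is a limit of points of $c_{V'}$: add $V'$ to the support with a small weight. A union of open cells over an upward closed set of covectors is open, because its complement is a subcomplex. The contraction $M/A$ is closed downward in $M$, so $\Sigma(M/A)$ is a subcomplex of $\Sigma(M)$ with the same cells. The \emph{tope poset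 based at} the tope $T_0$ orders topes by inclusion of the sets $S(T_0,T)$; an \emph{ideal} is a downward closed subset.
\begin{itemize}
\item[(PL1)] $\Sigma(M)$ is a PL $(r-1)$-sphere, and $\bar c_V$ is a PL ball of dimension $r-r(z(V))-1$ with boundary $\bigcup_{0<V'<V}c_{V'}$.
\item[(PL2)] If $J$ is a nonempty proper ideal of a tope poset, then $\bigcup_{T\in J}\bar c_T$ is a PL $(r-1)$-ball.
\end{itemize}
For both see \cite[\S4.3 and Appendix 4.7]{BLVSWZ}. In (PL2), $J$ is an initial segment of a linear extension of the tope poset, every such linear extension is a shelling, and shellable pseudomanifolds are PL balls or spheres (Danaraj--Klee).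

\begin{lemma}\label{lem:int}
In \textup{(PL2)}, the interior of the ball is the union of the open cells $c_V$ such that all topes $T\ge V$ lie in $J$.
\end{lemma}

\begin{proof}
By invariance of domain the interior of the ball is its topological interior in $\Sigma(M)$. If a tope $T\ge V$ is not in $J$, every point of $c_V$ is a limit of points of $c_T$, which lie outside the ball. If all topes above $V$ are in $J$, the open set $\bigcup_{V'\ge V}c_{V'}$ lies in the ball.
\end{proof}

From PL topology we use the following; see \cite{RS}, in particular Chapter 3.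
\begin{itemize}
\item[(RS1)] A (PL) homeomorphism between the boundaries of two PL balls extends, by coning, to a (PL) homeomorphism of the balls.
\item[(RS2)] The closure of the complement of a PL $n$-ball in a PL $n$-sphere is a PL $n$-ball.
\item[(RS3)] The union of two PL $n$-balls that meet in a PL $(n-1)$-ball contained in both boundaries is a PL $n$-ball.
\item[(RS4)] (Combinatorial annulus theorem.) If $D\subset\operatorname{int}D'$ are PL $n$-balls, then $\overline{D'\setminus D}\cong\partial D\times[0,1]$.
\end{itemize}
By (RS1) and induction on dimension, two finite complexes of PL balls with isomorphic face posets are PL homeomorphic cell by cell. By (RS2) and (RS1), a PL $k$-ball with a PL $(k-1)$-ball in its boundary is PL homeomorphic, as a pair, to $([-1,1]^{k-1}\times[0,1],[-1,1]^{k-1}\times0)$.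

\begin{lemma}\label{lem:cone}
Let $N$ be a loopfree OM of rank $m$.
\begin{itemize}
\item[(a)] $C(N)\cong\mathbb R^m$. For each $V\in N$ the points with sign vector $V$ form a nonempty connected set, which lies in the closure of the corresponding set for $V'$ whenever $V\le V'$.
\item[(b)] For each element $e$, the set $C(N)\setminus H^N_e$ has two components, defined by the signs $+$ and $-$ at $e$.
\item[(c)] If $m\ge1$, every tope lies above a covector whose zero set has rank $1$.
\item[(d)] If $N$ is realized by linear forms $\lambda_e$ on $\mathbb R^m$ with common kernel $0$, there is a homeomorphism $C(N)\to\mathbb R^m$ that preserves sign vectors.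
\end{itemize}
\end{lemma}

\begin{proof}
(a) follows from (PL1). (b) Both sets are open. The topes with $T(e)=+$ form a nonempty proper ideal in the tope poset based at one of them, $T_0$. By Lemma \ref{lem:int} the interior of the resulting ball consists of the $c_V$ with $V(e)=+$, since $V(e)=0$ gives $(V\circ(-T_0))(e)=-$. So this set is connected, and the same holds for $-$. (c) For $m=1$ take $0$. For $m\ge2$ the sphere $\partial\bar c_T$ has dimension $m-2$, so it contains a cell of that dimension; use (PL1). (d) Choose $x_V\in\mathbb R^m$ with sign vector $V$ for each $V\ne0$, and map $t\mapsto\sum_Vt(V)x_V$. A positive combination along a chain has the sign vector of the largest element. If $x$ has sign vector $V\neq0$, then $s=\min_{e\notin z(V)}\lambda_e(x)/\lambda_e(x_V)>0$ is the only number for which $x-sx_V$ has sign vector $<V$. By induction on $V$ the map is bijective. It is continuous and commutes with positive scalars, and $\Sigma(N)$ is compact, so it is a homeomorphism.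
\end{proof}

\begin{lemma}\label{lem:P3}
Conditions \textup{(P1)} and \textup{(P3)} imply \textup{(P3$'$)} with all $N_p$ realizable.
\end{lemma}

\begin{proof}
By (P1), $E_p$ is finite. In a chart $\varphi$ as in (P3), take a ball about $\varphi(p)$ that misses the hyperplanes not through $\varphi(p)$. Translation by $-\varphi(p)$ preserves the linear hyperplanes through $\varphi(p)$, and so does a radial homeomorphism of the translated ball with $\mathbb R^d$. Let $N_p$ be the OM of the resulting forms $\lambda_e$, $e\in E_p$, split $\mathbb R^d=L\oplus L'$ with $L=\bigcap_e\ker\lambda_e$, and apply Lemma \ref{lem:cone}(d) on $L'$.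
\end{proof}

Finally, (P2) allows us to pass from local to global containments.

\begin{lemma}\label{lem:dense}
Assume \textup{(P2)}. If $H_e$ contains a nonempty open subset of $H_B$, then $H_B\subseteq H_e$.
\end{lemma}

\begin{proof}
Otherwise $H_B\cap H_e$ is a pseudohyperplane in $H_B$, which has empty interior in $H_B$.
\end{proof}

\section{The counterexamples}\label{sec:counter}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[thick,domain=-1.3:1.3,smooth] plot ({1+(\x)*(\x)},{\x});
\draw[thick,domain=-1.3:1.3,smooth] plot ({-1-(\x)*(\x)},{\x});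
\draw[thick,domain=-1.3:1.3,smooth] plot ({\x},{1+(\x)*(\x)});
\node at (2.9,-1.55) {$H_1$}; \node at (-2.9,-1.55) {$H_2$}; \node at (1.7,2.75) {$H_3$};
\node at (0,0) {$+++$}; \node at (2.2,0) {$-++$}; \node at (-2.2,0) {$+-+$}; \node at (0,2.2) {$++-$};
\begin{scope}[xshift=8cm,yshift=-0.6cm]
\draw[thick] (-2.6,0) -- (2.6,0) node[below] {$P_2$};
\draw[thick,domain=-2.6:1.1,smooth] plot ({\x},{exp(\x)}) node[right] {$P_3$};
\draw[thick,domain=2.6:-1.1,smooth] plot ({\x},{exp(-(\x))}) node[left] {$P_4$};
\end{scope}
\end{tikzpicture}
\caption{Left: three pairwise disjoint curves in the plane that bound one common chamber, with the sign vectors of the four chambers. Right: the curves $y=0$, $y=e^x$, $y=e^{-x}$ in which the surfaces $P_2,P_3,P_4$ meet the plane $P_1$; the last two are disjoint from the first but meet each other.}\label{fig:counter}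
\end{figure}

\subsection{Three parallel curves around one chamber}

Three parallel straight lines are linearly ordered, and one of them separates the other two. Condition (P4) does not force this. In $\mathbb R^2$ let
\[H_1=\{x=1+y^2\},\qquad H_2=\{x=-1-y^2\},\qquad H_3=\{y=1+x^2\},\]
with the side of the origin positive (Figure \ref{fig:counter}, left). Each $H_i$ is a graph, hence a pseudohyperplane. If $x\ge1+y^2$, then $x>0$ and $|y|<x<1+x^2$, so the signs at $2$ and $3$ are $+$. If $x\le-1-y^2$, the same estimate for $-x$ gives the sign $+$ at $1$ and $3$. If $y\ge1+x^2$, then $|x|<y<1+y^2$, so the signs at $1$ and $2$ are $+$. Hence the curves are pairwise disjoint and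
\[\mathcal L(\mathcal A)=\{{+}{+}{+},\ 0{+}{+},\ {-}{+}{+},\ {+}0{+},\ {+}{-}{+},\ {+}{+}0,\ {+}{+}{-}\}.\]
Conditions (P1)--(P3) hold for finitely many disjoint closed smooth graphs, and (P4) holds because all three are parallel.

Suppose $\mathcal L(\mathcal A)$ is the affine part of an OM $M$ on $\{1,2,3,g\}$. By Lemma \ref{lem:aff}(b) the flats avoiding $g$ are $\emptyset,\{1\},\{2\},\{3\}$. So $g\in\operatorname{cl}\{i,j\}\setminus\operatorname{cl}\{i\}$ for $i\ne j$, and exchange gives $j\in\operatorname{cl}\{i,g\}$. Thus $\{1,g\}$ spans and $M$ has rank $2$. No $i$ lies in $\operatorname{cl}\{g\}$, since exchange would give $g\in\operatorname{cl}\{i\}$. So $\{g\}$ is a hyperplane, and the nonzero covectors vanishing at $g$ are $\pm Z$ for a single $Z$. Let $X_1=(0{+}{+},+)$, $X_2=({+}0{+},+)$, $X_3=({+}{+}0,+)$. Eliminating $g$ between $X_i$ and $-X_j$ gives a covector with value $-$ at $i$, $+$ at $j$ and $0$ at $g$. Hence $Z(i)=-Z(j)\ne0$ for all $i\ne j$, which is impossible for three signs. The products $H_i\times\mathbb R^{d-2}$ have the same sign vectors and still satisfy (P1)--(P4). This proves Theorem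 \ref{thm:false}(a).

This example satisfies (P4$'$), since no member has a proper nonempty trace on another, and it violates (P5). So (P5) cannot be dropped from Theorem \ref{thm:main}(i).

\subsection{Parallelism that fails only inside a member}

In $\mathbb R^3$ let
\[P_1=\{z=0\},\quad P_2=\{y=0\},\quad P_3=\{y+z=e^x\},\quad P_4=\{y+z=e^{-x}\},\]
oriented arbitrarily. All four are graphs, and (P1) holds. In the coordinates $(x,y)$ on $P_1$ the other three cut out $y=0$, $y=e^x$, $y=e^{-x}$ (Figure \ref{fig:counter}, right), and on $P_2$ the same holds with $z$ in place of $y$. In the coordinates $(x,y)$ on $P_3$ the traces of $P_1,P_2,P_4$ are $y=e^x$, $y=0$, $x=0$, and on $P_4$ the traces of $P_1,P_2,P_3$ are $y=e^{-x}$, $y=0$, $x=0$. All these traces are pseudohyperplanes, so all pairs meet and (P4) holds. The triple intersections are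
\[P_1\cap P_2\cap P_3=P_1\cap P_2\cap P_4=\emptyset,\quad P_1\cap P_3\cap P_4=\{(0,1,0)\},\quad P_2\cap P_3\cap P_4=\{(0,0,1)\}.\]
So each curve $P_i\cap P_j\cong\mathbb R$ meets any other member in at most one point, and (P2) holds. The normals are $(0,0,1)$, $(0,1,0)$, $(-e^x,1,1)$, $(e^{-x},1,1)$. Any two are linearly independent, and at the two triple points the normals $(-1,1,1)$, $(1,1,1)$ together with $(0,0,1)$ or $(0,1,0)$ are independent. So smooth local coordinates turn the members through a point into coordinate hyperplanes of an open cube, which gives (P3).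

Suppose $\mathcal L(\mathcal A)$ is the affine part of $M$ on $\{1,2,3,4,g\}$. By Lemma \ref{lem:aff}(b), $\emptyset\subset\{1\}\subset\{1,3\}\subset\{1,3,4\}$ are flats avoiding $g$, so $r\{1,3,4,g\}=4$. By \eqref{eq:dict}, $g\notin\operatorname{cl}\{1,2\}$, while $g\in\operatorname{cl}\{1,2,3\}$ and $g\in\operatorname{cl}\{1,2,4\}$. Exchange gives $3,4\in\operatorname{cl}\{1,2,g\}$, so $r\{1,3,4,g\}\le3$, a contradiction. For $d>3$ take the $P_i\times\mathbb R^{d-3}$ together with the hyperplanes $x_j=0$, $4\le j\le d$. This product family satisfies (P1)--(P4), has a point intersection, and has the same restriction to $\{1,2,3,4\}$. This proves Theorem \ref{thm:false}(b). The obstruction is the failure of (P4$'$) in $Y=P_1$, where $3\Vert_Y2\Vert_Y4$ but not $3\Vert_Y4$.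

\subsection{An FAOM with a nonrealizable localization}

The non-Pappus matroid is a simple matroid of rank $3$ on nine elements that is not representable over any field and has an orientation \cite[\S\S1.3, 8.3]{BLVSWZ}. For $d\ge3$ let $M$ be the product of such an orientation with $\{+,-,0\}^{d-3}$, an OM of rank $d$ on a finite set $E$ whose matroid is simple and not representable over $\mathbb R$. Then $\mathcal L=M$ is a simple FAOM: (FS) and (SE) hold in any OM, $M|_F$ is the affine part of $M|_F\times\{+,-,0\}^{\{g\}}$, and everything is finite. Its minimal element is $0$, with localization $M$, so its rank is $d$.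

Suppose $M=\mathcal L(\mathcal A)$ for an oriented pseudoarrangement $\mathcal A$. Let $X_p=0$, so that $p$ lies on all $H_e$, and take a chart $\varphi$ on $U\ni p$ as in (P3), with $\varphi(H_e\cap U)=\ker\lambda_e$. For $B\subseteq E$ and $e\in E$,
\[e\in\operatorname{cl}(B)\iff H_B\subseteq H_e\iff H_B\cap U\subseteq H_e\iff\lambda_e\in\operatorname{span}\{\lambda_b:b\in B\}.\]
The first equivalence is (O1) with $\mathcal L(\mathcal A)=M$, the second is Lemma \ref{lem:dense}, and the third is linear algebra in the chart. So the matroid of $M$ is representable over $\mathbb R$, a contradiction. This proves Theorem \ref{thm:false}(c).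

\section{Every axiom except (A)}\label{sec:signs}

In this section and the next, $\mathcal A$ is oriented and satisfies (P1), (P2), (P3$'$), and $\mathcal L=\mathcal L(\mathcal A)$. For straight hyperplanes the axioms came from segments. Here there are none, and two substitutes take their place: the local OMs $N_p$, and the connectedness of regions defined by finitely many signs.

\subsection{Subspaces and local sign vectors}

A \emph{subspace} is a nonempty set $Y=H_B$. Then $B\subseteq E_p$ for $p\in Y$, so $B$ is finite. Intersecting one member at a time, (P2) gives $Y\cong\mathbb R^k$; we put $\dim Y=k$. Each step either leaves the intersection unchanged or lowers the dimension by one. The set $Y\cap H_e$ is the \emph{trace} of $e$ on $Y$.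

Let $e\in E_p$. By Lemma \ref{lem:cone}(b), $U_p\setminus H_e$ has two components, and each lies on one side of $H_e$. Since $p$ is a limit of both sides, the two components lie on different sides. After reorienting elements of $N_p$, which does not change the poset, we therefore have
\begin{equation}\label{eq:local}
\{X_q|_{E_p}:q\in U_p\}=N_p,\qquad X_q=X_p\ \text{ off }E_p\ \text{ for }q\in U_p;
\end{equation}
the second statement holds because $U_p$ is connected and misses the other $H_e$. Let $\operatorname{cl}_p$ be the closure in $N_p$.

\begin{lemma}\label{lem:SR}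
\begin{itemize}
\item[(a)] For $B\subseteq E_p$ and $e\in E_p$: $H_B\subseteq H_e$ if and only if $e\in\operatorname{cl}_p(B)$.
\item[(b)] If $Y$ is a subspace and $\emptyset\ne Y\cap H_f\ne Y$, the two components of $Y\setminus H_f$ are the parts of $Y$ on the positive and on the negative side of $H_f$.
\item[(c)] If $Y\cap H_e\subseteq Y\cap H_f$ are nonempty proper subsets of the subspace $Y$, they are equal.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:local} and (O1), $e\in\operatorname{cl}_p(B)$ means $H_B\cap U_p\subseteq H_e$; apply Lemma \ref{lem:dense}. (b) Let $Y=H_B$ and $p\in Y\cap H_f$. By (a), $f\notin\operatorname{cl}_p(B)$, so there are covectors $\pm W$ of $N_p$ that vanish on $B$ and not at $f$. Thus both signs occur on $Y$, and each of the two components carries one sign. (c) Both sets are closed and homeomorphic to $\mathbb R^{\dim Y-1}$. By invariance of domain the smaller is also open in the larger, which is connected.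
\end{proof}

In particular, if $\ell$ is a one-dimensional subspace, then $H_f$ contains $\ell$, misses $\ell$, or meets it in one point, where the sign of $f$ changes.

\begin{lemma}\label{lem:conn}
Let $Y$ be a subspace, $F\subseteq E$ finite and $\tau\in\{+,-\}^F$. Then $Y_\tau=\{q\in Y:X_q|_F=\tau\}$ is open in $Y$, and it is empty or connected.
\end{lemma}

\begin{proof}
Openness holds because sides are open. We use induction on $|F|$, for all $Y$ at once; for $F=\emptyset$ we have $Y_\tau=Y\cong\mathbb R^k$. Let $f\in F$, $\tau'=\tau|_{F\setminus f}$ and $R=Y_{\tau'}\ne\emptyset$, connected by induction. If $Y\subseteq H_f$, then $Y_\tau=\emptyset$, and if $R\cap H_f=\emptyset$, then $Y_\tau$ is $R$ or $\emptyset$. Otherwise identify $Y$ with $\mathbb R^{k-1}\times\mathbb R$ and $Y'=Y\cap H_f$ with $\mathbb R^{k-1}\times0$. By Lemma \ref{lem:SR}(b), $Y_\tau$ is one of $R^\pm=\{(s,t)\in R:\pm t>0\}$, say $R^+$. The set $R\cap Y'=Y'_{\tau'}$ is connected by induction, applied to the subspace $Y'$. Put $\rho(s)=\min(1,\operatorname{dist}((s,0),Y\setminus R))$, a continuous function that is positive exactly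 when $(s,0)\in R$. Then $V=\{(s,t):|t|<\rho(s)\}\subseteq R$ is an open neighborhood of $R\cap Y'$, and $V^+=V\cap R^+\cong(R\cap Y')\times(0,1)$ is connected. Given $x\in R^+$, take a path in $R$ from $x$ to a point of $Y'$. Before its first point on $Y'$ the path stays in $R^+$, and just before that point it is in $V^+$. So every point of $R^+$ lies in the component of $V^+$.
\end{proof}

The next lemma says that the local OM at $p$ already knows all sign patterns that the members through $p$ produce anywhere.

\begin{lemma}\label{lem:global}
$X_q|_{E_p}\in N_p$ for all $p,q$. Consequently $\mathcal L|_{E_p}=N_p$ and $\mathcal L$ satisfies \textup{(FS)}.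
\end{lemma}

\begin{proof}
We show: if $B,G\subseteq E_p$, $Y=H_B$, $\tau\in\{+,-\}^G$ and $Y_\tau\neq\emptyset$, then $\tau=W|_G$ for some $W\in N_p$ vanishing on $B$. The first claim is the case $B=z(X_q)\cap E_p$, $G=E_p\setminus B$. We use induction on $|G|$, for all $B$; for $G=\emptyset$ take $W=0$. Let $f\in G$, $\tau'=\tau|_{G\setminus f}$, and let $W\in N_p$ vanish on $B$ and restrict to $\tau'$. As $Y\not\subseteq H_f$, Lemma \ref{lem:SR}(a) gives $W'\in N_p$ vanishing on $B$ with $W'(f)=\tau(f)$. If $W(f)\ne-\tau(f)$, take $W\circ W'$. If $W(f)=-\tau(f)$, then $Y_{\tau'}$ contains a point of $U_p$ with $f$-sign $-\tau(f)$ and a point of $Y_\tau$. It is connected, so it meets $H_f$. Induction for $B\cup f$ gives $W_1\in N_p$ vanishing on $B\cup f$ and restricting to $\tau'$; take $W_1\circ W'$.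

Now $-X_q|_{E_p}\in N_p$, and by \eqref{eq:local} a point of $U_p$ realizing it has sign vector $X_p\circ(-X_q)$.
\end{proof}

\subsection{Chambers and finiteness}

By (P1), $\bigcup_eH_e$ is closed, so chambers are open. Let $X_C$ be the common sign vector of the points of the chamber $C$.

\begin{lemma}\label{lem:walls}
A chamber $C$ with set of walls $\{H_w\}_{w\in W}$ equals $R=\{q:X_q|_W=X_C|_W\}$.
\end{lemma}

\begin{proof}
Since $W$ is finite, $R$ is connected by Lemma \ref{lem:conn}. If $C\ne R$, there is $x\in R\cap(\overline C\setminus C)$. Then $E_x\ne\emptyset$, for otherwise the connected set $U_x$ would lie in $C$. The set $U_x$ meets $C$, so $T=X_C|_{E_x}$ is a tope of $N_x$, and the points of $U_x$ with local sign vector $T$ form a connected set, which lies in $C$. By Lemma \ref{lem:cone}(c) there is $T'<T$ with $z(T')$ of rank $1$. By Lemma \ref{lem:SR}(a) all elements of $z(T')$ have the same pseudohyperplane, so $z(T')=\{w\}$. The points of $U_x$ with local sign vector $T'$ form a nonempty open subset of $H_w$ inside $\overline C$. So $w\in W$, and $X_x(w)=0$ contradicts $x\in R$.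
\end{proof}

\begin{proposition}\label{prop:fin}
Separation sets, upper sets and lower sets in $\mathcal L$ are finite.
\end{proposition}

\begin{proof}
The segment from $p$ to $q$ is compact, so it meets finitely many $H_e$, among them all with $e\in S(X_p,X_q)$. An element above $X_p$ differs from it only on the finite set $E_p$.

By \eqref{eq:local} every $X_p$ lies below $X_C$ for a chamber $C$ meeting $U_p$, so it suffices to bound $\{X\le X_C\}$. Let $W$ index the walls of $C$, let $X_x\le X_C$ and $T=X_C|_{E_x}$, an element of $N_x$ by Lemma \ref{lem:global}. All points of $U_x$ agree with $X_C$ off $E_x$. So by Lemma \ref{lem:walls}, a point of $U_x$ that agrees with $X_C$ on $W\cap E_x$ lies in $C$; that is, $T$ is the only element of $N_x$ that agrees with $T$ on $W\cap E_x$. If $Z\in N_x\setminus0$ vanished on $W\cap E_x$, then $Z\circ T\ne(-Z)\circ T$ would both agree with $T$ there. Hence $\operatorname{cl}_x(W\cap E_x)=E_x$, and Lemma \ref{lem:SR}(a) gives $E_x=\{e:H_{W\cap E_x}\subseteq H_e\}$. So $E_x$, and with it $X_x$, is determined by the subset $W\cap E_x$ of $W$, and there are at most $2^{|W|}$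 elements below $X_C$.
\end{proof}

The finiteness of walls is needed here. The tangent lines $y=2nx-n^2$, $n\in\mathbb Z$, of a parabola form a locally finite family, and the points $(n,n^2)$ give infinitely many sign vectors below that of the chamber above all these lines.

\subsection{Elimination}

\begin{proposition}\label{prop:SE}
$\mathcal L$ satisfies \textup{(SE)}.
\end{proposition}

\begin{proof}
Let $X,Y\in\mathcal L$ and $e\in S=S(X,Y)$. The elements $X\circ Y$ and $Y\circ X$ have the same separation set $S$, the same zero set, and composition $X\circ Y$. So we may assume $z(X)=z(Y)=A$; then $X=Y$ off $S$. We use induction on $|S|$. Let $X=X_p$, $Y=X_q$, $V=H_A$, and let $G\ni p$ be the component of $V\setminus\bigcup_{f\notin A}H_f$, an open subset of $V$ on which the sign vector is $X$. We want to leave $G$ through a member of $S$. For $x\in\overline G$ we have $X_x\le X$, so $W=\bigcup_{x\in\overline G}(E_x\setminus A)$ is finite by Proposition \ref{prop:fin}. The set $R=\{x\in V:X_x=X\text{ on }W\setminus S\}$ is connected by Lemma \ref{lem:conn}; it contains $G$ and the point $q\notin G$. Hence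 there is $x\in R\cap(\overline G\setminus G)$. If $E_x=A$, then $V\cap U_x\cong\mathbb R^{d-m}$ is connected, misses all $H_f$ with $f\notin A$ and meets $G$, so $x\in G$. Therefore $\emptyset\ne E_x\setminus A\subseteq W$, and $E_x\setminus A\subseteq S$ because $x\in R$.

If $e\in E_x$, take $Z=X_x$. Otherwise $X'=X_x\circ Y\in\mathcal L$ has zero set $A$, agrees with $X$ off $S$, and $S(X',Y)=S\setminus E_x$ is smaller and contains $e$. The element $Z$ given by induction for $X',Y,e$ agrees with $X'$ off $S\setminus E_x$, hence with $X$ off $S$.
\end{proof}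

Each $H_e$ and both its sides are nonempty, and $X(e)=\pm X(f)$ for all $X$ would give $H_e=H_f$. So $\mathcal L$ is simple. With Lemma \ref{lem:global}, Propositions \ref{prop:fin} and \ref{prop:SE} and Lemma \ref{lem:P3}, this proves the first statement of Theorem \ref{thm:main}(i).

\section{Axiom (A) and parallelism}\label{sec:parallel}

\subsection{(A) implies (P4$'$)}

Two traces on $Y$ are parallel when they have the same intersection with the hyperplane at infinity. This makes transitivity visible, and it uses only the dictionary \eqref{eq:dict}.

\begin{proposition}\label{prop:A4}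
If $\mathcal L(\mathcal A)$ satisfies \textup{(A)}, then $\mathcal A$ satisfies \textup{(P4$'$)}.
\end{proposition}

\begin{proof}
Let $Y=H_B$ and let $e_1,e_2,e_3$ have nonempty proper traces on $Y$. Let $M$ be the OM given by (A) for $F=B\cup\{e_1,e_2,e_3\}$. We claim that for $e,f$ among the $e_i$,
\[e\Vert_Yf\iff\operatorname{cl}(B,e,g)=\operatorname{cl}(B,f,g),\]
which gives transitivity. By \eqref{eq:dict}, $e\notin\operatorname{cl}(B)$ and $g\notin\operatorname{cl}(B,e)$, so $\operatorname{cl}(B,e,g)$ has rank $r(B)+2$, and the same holds for $f$. Equal traces give $\operatorname{cl}(B,e)=\operatorname{cl}(B,f)$. If $Y\cap H_e\cap H_f=\emptyset$, then $g\in\operatorname{cl}(B,e,f)$; this flat has rank at most $r(B)+2$ and contains both $\operatorname{cl}(B,e,g)$ and $\operatorname{cl}(B,f,g)$, so all three are equal. Conversely, let the two closures agree and $Y\cap H_e\cap H_f\ne\emptyset$. Then $g\notin\operatorname{cl}(B,e,f)$ and $r(B\cup\{e,f,g\})=r(B)+2$, so $r(B\cup\{e,f\})=r(B)+1$. Thus $\operatorname{cl}(B,e)=\operatorname{cl}(B,f)$ and the traces are equal.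
\end{proof}

\subsection{The inductive step: vertices, lines and ends}

\begin{proposition}\label{prop:4A}
If $\mathcal A$ also satisfies \textup{(P4$'$)} and \textup{(P5)}, then $\mathcal L$ satisfies \textup{(A)}.
\end{proposition}

The proof fills the rest of this section. If $d=0$, then $E=\emptyset$ and $\mathcal L$ is the affine part of $\{+,-,0\}^{\{g\}}$. Let $d\ge1$. From a finite family whose intersection is a point $p_0$, keep the members that lower the dimension when intersecting one at a time. This gives $F_0$ with $|F_0|=d$ and $H_{F_0}=\{p_0\}$, independent in $N_{p_0}$ by Lemma \ref{lem:SR}(a). So $\mathcal L|_{F_0}=\{+,-,0\}^{F_0}$ is the affine part of $\{+,-,0\}^{F_0\cup g}$. By Lemma \ref{lem:aff}(c) it suffices to treat finite sets $F\supseteq F_0$, and we use induction on $|F|$. Let $F=F'\cup\{f\}$ with $f\notin F'\supseteq F_0$, and let $K_0=\mathcal L|_{F'}$ be the affine part of the OM $M'$ on $F'\cup g$; from now on $\operatorname{cl}$ and $r$ refer to $M'$. We must extend $M'$ by $f$. An extension assigns a sign $\sigma(C)$ to every cocircuit $C$ of $M'$, the side of $f$ on which $C$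 lies. Cocircuits with $C(g)\ne0$ are points of $\mathbb R^d$, where the sign is given. The difficulty is the cocircuits at infinity.

\begin{example}\label{ex:ends}
In $\mathbb R^2$ let $H_1=\{x=0\}$, $H_2=\{y=0\}$, $H_3=\{y=1\}$, so that $M'$ is realized by the forms $x$, $y$, $y-t$ and $g=t$. Up to sign its cocircuits are the vertices $(0,0,-;+)$ and $(0,+,0;+)$, that is, the points $(0,0)$ and $(0,1)$, and two directions: $Z=(+,0,0;0)$, the right end of both $H_2$ and $H_3$, and $Z'=(0,+,+;0)$, the upper end of $H_1$. If $H_f=\{x+y=2\}$ with $x+y>2$ positive, then $f$ is $-$ at both vertices, $+$ at the upper end of $H_1$, and $+$ at the right ends of $H_2$ and of $H_3$; so $\sigma(Z)=+$ by either reading. If $H_f=\{y=e^x\}$, then $H_f$ crosses $H_3$, which asks for $\sigma(Z)\ne0$, and misses $H_2$, which asks for $\sigma(Z)=0$. This conflict is the failure of transitivity in $H_f\Vert H_2\Vert H_3$.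
\end{example}

We make this picture general. If $B\subseteq F'$ and $g\notin\operatorname{cl}(B)$, then adding a basis of $B$ one element at a time and using \eqref{eq:dict} gives $\dim H_B=d-r(B)$. So flats avoiding $g$ have rank at most $d$, and $\operatorname{cl}(F_0)$ has rank $d$. By (O3) it is a hyperplane, so $r(M')=d+1$; this is where (P5) enters. A hyperplane $\Phi\not\ni g$ determines the point $H_\Phi=\{v\}$, called a \emph{vertex}, and its cocircuits are $\pm(X_v|_{F'},+)$. A flat $\Lambda\not\ni g$ of rank $d-1$ determines the \emph{line} $H_\Lambda\cong\mathbb R$. By (O3), every subspace $H_B$ with $B\subseteq F'$ contains a vertex.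

\begin{lemma}\label{lem:ends}
Let $P\ni g$ be a hyperplane of $M'$ with cocircuits $\pm(Z,0)$, let $\Lambda\subset P$ be a flat of rank $d-1$ avoiding $g$, and let $\ell=H_\Lambda$. For $h\in F'$, $H_h$ meets $\ell$ in exactly one point if and only if $h\notin P$. Far out at one end of $\ell$, the \emph{$Z$-end}, the sign at $h$ is $Z(h)$ for all $h\notin P$, and at the other end it is $-Z(h)$.
\end{lemma}

\begin{proof}
We have $P=\operatorname{cl}(\Lambda,g)$. For $h\in\Lambda$, $\ell\subseteq H_h$. For $h\notin\Lambda$, exchange gives $h\in P\iff g\in\operatorname{cl}(\Lambda,h)\iff H_h\cap\ell=\emptyset$. Let $X^+,X^-\in K_0$ be the sign vectors far out at the two ends. Then $X^+(h)=-X^-(h)\ne0$ for $h\notin P$. Eliminating $g$ between $(X^+,+)$ and $(-X^-,-)$ gives a covector that equals $X^+$ off $P$ and vanishes on $\Lambda\cup g$, hence on $P$. By (O2) it is $\pm(Z,0)$.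
\end{proof}

\textbf{The signature.} Put $\sigma(\pm(X_v|_{F'},+))=\pm X_v(f)$ for a vertex $v$. For a cocircuit $(Z,0)$, written $Z$ for short, choose $\ell$ as in Lemma \ref{lem:ends}; such a line exists, by extending $g$ to a basis of $P$. Let $\sigma(Z)$ be the sign of $f$ at the $Z$-end of $\ell$ if $H_f\cap\ell$ is one point, and $0$ otherwise. Then $\sigma(-C)=-\sigma(C)$, once $\sigma$ is shown to be well defined. Reorienting an element of $F'$ changes neither the ends nor $\sigma$, and we do so freely. We use one observation twice. Suppose $H_h$ and $H_f$ meet a line $\ell$ in single points $u$ and $w$, and that toward a chosen end $h$ changes from $-$ to $+$ and $f$ from $-\varepsilon$ to $\varepsilon$. Then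
\begin{equation}\label{eq:cross}
X_w(h)=-\varepsilon X_u(f).
\end{equation}
Indeed, if $w$ comes after $u$, then $X_w(h)=+$ and $X_u(f)=-\varepsilon$; if before, $X_w(h)=-$ and $X_u(f)=\varepsilon$; if $u=w$, both vanish.

\begin{lemma}\label{lem:welldef}
$\sigma(Z)$ does not depend on the line $\ell$.
\end{lemma}

\begin{proof}
For $d=1$ the only choice is $\Lambda=\emptyset$. Let $d\geq2$. The admissible $\Lambda$ are the closures of the sets $D_1$ for which $D_1\cup g$ is a basis of $P$. These $D_1$ are the bases of a matroid, so any two are joined by single exchanges. Hence we may assume $\Lambda=\operatorname{cl}(D,a)\ne\Lambda'=\operatorname{cl}(D,b)$ with $|D|=d-2$. The problem now lies in the two-dimensional subspace $Y=H_D$, with lines $\ell=Y\cap H_a$ and $\ell'=Y\cap H_b$. The flat $\operatorname{cl}(D,a,b)\subseteq P$ has rank $d$, so it equals $P\ni g$; thus $\ell\cap\ell'=\emptyset$ and $a\Vert_Yb$. If $Y\subseteq H_f$ or $Y\cap H_f=\emptyset$, both readings are $0$. Otherwise $\varphi=Y\cap H_f\cong\mathbb R$. By Lemma \ref{lem:SR}(c), $H_f\cap\ell$ is one point if and only if $f\not\Vert_Ya$, and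 the same holds for $\ell'$ and $b$. By (P4$'$) both readings vanish or neither does.

Let the readings be $\varepsilon,\varepsilon'\ne0$. To compare them we use a reference curve. Choose $h\in F'\setminus P$, oriented so that $Z(h)=+$, and put $\chi=Y\cap H_h\cong\mathbb R$. Let $u,u'$ be the points of $\chi$ on $\ell,\ell'$, and $w,w'$ those of $\varphi$. By \eqref{eq:cross},
\begin{equation}\label{eq:two}
X_w(h)=-\varepsilon X_u(f),\qquad X_{w'}(h)=-\varepsilon'X_{u'}(f).
\end{equation}
If $\chi=\varphi$, then by Lemma \ref{lem:SR}(b) the sign of $f$ on $Y$ is $\kappa$ times that of $h$ for a fixed sign $\kappa$, and $\varepsilon=\kappa=\varepsilon'$. If $\chi\cap\varphi=\emptyset$, then $f$ has constant nonzero sign on $\chi$ and $h$ on $\varphi$, and \eqref{eq:two} gives $\varepsilon=\varepsilon'$. Otherwise $\chi\cap\varphi=\{c\}$. Let $\alpha$ be the sign of $a$ on $\ell'$ and $\beta$ the sign of $b$ on $\ell$. Along $\chi$, $a$ changes sign only at $u$ and is $\alpha$ at $u'$, and $b$ changes sign only at $u'$ and is $\beta$ at $u$. So $c$ lies strictly between $u$ and $u'$ on $\chi$ if and only if $X_c(a)=\alpha$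 and $X_c(b)=\beta$. The same condition says that $c$ lies strictly between $w$ and $w'$ on $\varphi$.

If $c\notin\ell\cup\ell'$, put $\delta=-$ if this condition holds and $\delta=+$ if not. As $f$ changes sign along $\chi$ exactly at $c$, and $h$ along $\varphi$ exactly at $c$, we get $X_{u'}(f)=\delta X_u(f)\ne0$ and $X_{w'}(h)=\delta X_w(h)\ne0$, and \eqref{eq:two} gives $\varepsilon=\varepsilon'$.

If $c\in\ell$, then $c=u=w$, and the first equation of \eqref{eq:two} says nothing. By Lemma \ref{lem:global}, $X_{u'}|_{E_c}$ and $-X_{w'}|_{E_c}$ lie in $N_c$. Both vanish on $D$, and their values on $(a,h,f)$ are $(\alpha,0,X_{u'}(f))$ and $(-\alpha,-X_{w'}(h),0)$, with $X_{u'}(f)\neq0\neq X_{w'}(h)$. Eliminating $a$ gives a covector that vanishes on $D\cup a$, so it is realized on $\ell\cap U_c$, with values $(-X_{w'}(h),X_{u'}(f))$ on $(h,f)$. On $\ell\setminus c$ these values are $\pm(+,\varepsilon)$. Hence $X_{w'}(h)=-\varepsilon X_{u'}(f)$, and the second equation of \eqref{eq:two} gives $\varepsilon=\varepsilon'$. The case $c\in\ell'$ follows by exchanging $\ell$ and $\ell'$.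
\end{proof}

\subsection{The signature defines an extension}

For a flat $G$ of rank $r(M')-2$, the cocircuits vanishing on $G$ are those of the rank $2$ contraction $M'/G$ and lie on a circle as in (O5). A function $\sigma$ on this circle with $\sigma(-C)=-\sigma(C)$ is of \emph{type I} if it is identically zero; of \emph{type II} if it is zero on exactly one antipodal pair, $+$ on one open half circle and $-$ on the other; and of \emph{type III} if it has no zeros and the cocircuits with sign $+$ are contiguous.

\begin{theorem}[Las Vergnas; {\cite[Thm.~7.1.8]{BLVSWZ}}]\label{thm:LV}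
Let $\sigma$ be a sign function on the cocircuits of an OM $M'$ on $E'$ with $\sigma(-C)=-\sigma(C)$. There is an OM $\hat M$ on $E'\cup f$ with $\hat M|_{E'}=M'$ in which all $(C,\sigma(C))$ are cocircuits if and only if $\sigma$ is of type I, II or III on every contraction of rank $2$.
\end{theorem}

We may take $r(\hat M)=r(M')$. If $\sigma=0$, adjoin $f$ as a loop. Otherwise some hyperplane of $\hat M$ is a proper subset of $E'$, so $E'$ is not a hyperplane of $\hat M$, and $f$ lies in its closure.

\begin{lemma}\label{lem:types}
Our $\sigma$ is of type I, II or III on $M'/G$ for every flat $G$ of rank $d-1$.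
\end{lemma}

\begin{proof}
\emph{Case $g\notin G$.} Then $\ell=H_G$ is a line. The hyperplanes containing $G$ are those of the vertices $v_1<\dots<v_s$ on $\ell$ and $\operatorname{cl}(G,g)$; let $Z$ be the cocircuit of the latter that belongs to the upper end. Write $v_i$ also for the cocircuit $(X_{v_i}|_{F'},+)$. All $v_i$ have $g=+$, so they lie in one open half circle bounded by $\pm Z$. If $i<j$ and $H_h\cap\ell=\{v_i\}$, then $h$ has sign $Z(h)$ at $v_j$, so $v_j$ and $Z$ lie in the same half circle bounded by $\pm v_i$. The circular order is therefore $v_1,\dots,v_s,Z,-v_1,\dots,-v_s,-Z$. If $\ell\subseteq H_f$, the type is I. If $H_f\cap\ell=\emptyset$, then $\sigma(Z)=0$ and all $\sigma(v_i)$ are equal and nonzero: type II. If $H_f\cap\ell=\{y\}$ and $\varepsilon=\sigma(Z)$, then $\sigma(v_i)$ is $-\varepsilon$, $0$, $\varepsilon$ for $v_i$ before, at, after $y$: type II if $y$ is a vertex and type III otherwise.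

\emph{Case $g\in G$.} Then $d\ge2$. Let $D\cup g$ be a basis of $G$ and $Y=H_D$, of dimension $2$; the circle of $M'/G$ is the circle at infinity of $Y$. For $a\in F'\setminus G$ the set $D\cup\{g,a\}$ is independent, so $\ell_a=Y\cap H_a$ is a line, admissible for the hyperplane $P_a=\operatorname{cl}(G,a)$, and every hyperplane containing $G$ is of this form. If $P_a\ne P_b$, then $D\cup\{g,a,b\}$ is a basis of $M'$, so $\ell_a$ and $\ell_b$ meet in one point. If $Y\subseteq H_f$ or $Y\cap H_f=\emptyset$, the type is I. Otherwise let $\varphi=Y\cap H_f$; a cocircuit of $P_a$ has $\sigma=0$ if and only if $f\Vert_Ya$. For cocircuits $C'\ne\pm C$ on the circle, \emph{between} refers to the open shorter arc. We prove: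
\begin{itemize}
\item[(B)] if $C''$ is between $C$ and $C'$, and $\sigma(C),\sigma(C')\in\{0,+\}$ are not both $0$, then $\sigma(C'')=+$.
\end{itemize}

First, (B) gives the types. Let $\sigma(W)\neq0$ for some $W$. If $\sigma(C)=\sigma(C')=0$ with $C'\ne\pm C$, then $C'$ is between one of $\pm C$ and one of $\pm W$, and (B) applied to $C'$ or to $-C'$ gives $\sigma(C')\neq0$. So there is at most one zero pair. If $\pm C$ is the zero pair and $\sigma(Q)=+$, $\sigma(Q')=-$ for $Q,Q'$ in the same open half circle, then $Q'$ is between $Q$ and one of $\pm C$, against (B); so the type is II. If there are no zeros and the signs $+$ are not contiguous, there are $Q,R$ with sign $+$ and a sign $-$ on both arcs from $Q$ to $R$. As $R\ne-Q$, the shorter arc contradicts (B); so the type is III.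

To prove (B), write $C=Z_a$, $C'=Z_b$, $C''=Z_c$ with $a,b,c\in F'\setminus G$ and $Z_a(a)=Z_b(b)=Z_c(c)=0$. By (O5), $Z_c$ lies on the same side of $\pm Z_a$ as $Z_b$ and on the same side of $\pm Z_b$ as $Z_a$, and $c$ changes sign once on the arc from $Z_a$ to $Z_b$. So $Z_c(a)=Z_b(a)$, $Z_c(b)=Z_a(b)$ and $Z_a(c)=-Z_b(c)\ne0$. After reorienting, the values on $(a,b,c)$ are
\[Z_a=(0,+,+),\qquad Z_b=(+,0,-),\qquad Z_c=(+,+,0).\]

Suppose $\sigma(Z_a)=\sigma(Z_b)=+$. Far points $p^\pm$ at the ends of $\ell_a$ and $q^\pm$ at the ends of $\ell_b$ have signs $\pm(0,+,+,+)$ and $\pm(+,0,-,+)$ on $(a,b,c,f)$. Eliminating $c$ in $\mathcal L$ between $X_{p^+}$ and $X_{q^+}$ gives a point that vanishes on $D\cup c$, so it lies on $\ell_c$, with $a=f=+$. From $p^-,q^-$ we get a point of $\ell_c$ with $a=f=-$. Toward the $Z_c$-end $a$ changes from $-$ to $+$, so the second point precedes the first, $f$ changes from $-$ to $+$, and $\sigma(Z_c)=+$.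

Suppose $\sigma(Z_a)=0$ and $\sigma(Z_b)=+$. Then $f\Vert_Ya$, and $a\not\Vert_Yc$ since $\ell_a\neq\ell_c$ meet; by (P4$'$), $f\not\Vert_Yc$, so $\varepsilon=\sigma(Z_c)\ne0$. If $\varphi=\ell_a$, then $f=\kappa a$ on $Y$; the $Z_b$-end of $\ell_b$ gives $\kappa=+$, and the $Z_c$-end of $\ell_c$ gives $\varepsilon=+$. Otherwise $\varphi\cap\ell_a=\emptyset$; let $s\neq0$ be the sign of $f$ on $\ell_a$ and $t\neq0$ the sign of $a$ on $\varphi$. Toward the $Z_b$-end of $\ell_b$ and toward the $Z_c$-end of $\ell_c$, $a$ changes from $-$ to $+$. So \eqref{eq:cross} with $h=a$ gives $t=-s$ on $\ell_b$ and $t=-\varepsilon s$ on $\ell_c$, and $\varepsilon=+$. This argument used only $Z_b(a)=Z_c(a)=+$. Since $Z_a(b)=Z_c(b)=+$, it also settles the case $\sigma(Z_b)=0$, $\sigma(Z_a)=+$.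
\end{proof}

\subsection{The affine part of the extension}

Let $\hat M$ be the extension of rank $d+1$ from Theorem \ref{thm:LV}, let $K'$ be its affine part, and let $K=\mathcal L|_F$. We write elements of $K$ and $K'$ as $(X_0,\varepsilon)$ with $X_0\in K_0$ and $\varepsilon$ the value at $f$. We show that both sets are described by the same criterion: for $X_0\in K_0$ and $\varepsilon\in\{+,-\}$,
\begin{equation}\label{eq:crit}
\text{some cocircuit }C\le(X_0,+)\text{ of }M'\text{ has }\sigma(C)=\varepsilon.
\end{equation}

\begin{lemma}\label{lem:Kprime}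
$(X_0,\varepsilon)\in K'$ if and only if \eqref{eq:crit} holds.
\end{lemma}

\begin{proof}
If \eqref{eq:crit} holds, compose the cocircuit $(C,\varepsilon)$ of $\hat M$ with any covector of $\hat M$ restricting to $(X_0,+)$. Conversely, by (O2) some cocircuit of $\hat M$ below the given covector has the form $(C,\varepsilon)$. Its zero set is a flat of rank $d$ avoiding $f$, hence a hyperplane of $M'$, so $C\le(X_0,+)$ is a cocircuit of $M'$. The zero sets of the cocircuits $(C,\varepsilon)$ and $(C,\sigma(C))$ are comparable hyperplanes of $\hat M$, hence equal, and the two cocircuits agree up to sign. As $C\neq0$, $\sigma(C)=\varepsilon$.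
\end{proof}

\begin{lemma}\label{lem:K}
$(X_0,\varepsilon)\in K$ if and only if \eqref{eq:crit} holds.
\end{lemma}

\begin{proof}
Assume \eqref{eq:crit} and let $X_x|_{F'}=X_0$. It suffices to find $p$ with $X_p|_{F'}\le X_0$ and $X_p(f)=\varepsilon$, since then $X_p\circ X_x$ restricts to $(X_0,\varepsilon)$. If $C$ is a vertex $v$, take $p=v$. If $C=(Z,0)$ with zero set $P$, then (O2) in $M'|_P$ gives a cocircuit $V\le(X_0,+)|_P$ of $M'|_P$ with $V(g)=+$. Its zero set $\Lambda$ is a flat of rank $d-1$ avoiding $g$; let $\ell=H_\Lambda$. For $p\in\ell$ the covector $(X_p|_{F'},+)|_P$ vanishes exactly on $\Lambda$ by Lemma \ref{lem:ends}, so it equals $V$. A point $p$ far out at the $Z$-end has signs $V$ on $P\setminus g$, $Z$ off $P$, and $\varepsilon$ at $f$.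

Conversely, let $V=H_{z(X_0)}$, $k=\dim V$, $c=\{q\in V:X_q|_{F'}=X_0\}$, and suppose $c^\varepsilon=\{q\in c:X_q(f)=\varepsilon\}\ne\emptyset$. We use induction on $k$, for all $X_0$. If $k=0$, take $C=(X_0,+)$.

Let $k=1$. By Lemma \ref{lem:conn}, $c$ is an open interval in $V$. At a finite end $y$ we have $X_y|_{F'}<X_0$, so $y$ is a vertex below $(X_0,+)$. Since $V$ contains a vertex, which is not in $c$, a finite end exists. If $H_f\cap V=\emptyset$, then $f=\varepsilon$ on $V$ and this end will do. Otherwise $H_f\cap V$ is a point; move from a point of $c^\varepsilon$ away from it, so that $f$ stays $\varepsilon$. We reach either a finite end of $c$, a vertex with $f=\varepsilon$, or an end of $V$, the $Z$-end say; then $Z=X_0$ off $z(Z)$, so $(Z,0)\le(X_0,+)$, and $\sigma(Z)=\varepsilon$.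

Let $k\ge2$. If some $y\in\overline c\setminus c$ has $X_y(f)=\varepsilon$, then $X_y|_{F'}<X_0$ has a strictly larger flat as zero set, so induction gives $C\le(X_y|_{F'},+)\le(X_0,+)$. We show that such $y$ exists. If not, $c^\varepsilon$ is open and closed in $V^\varepsilon=\{q\in V:X_q(f)=\varepsilon\}$, which is connected, so $V^\varepsilon\subseteq c$. Let $v\in V$ be a vertex. Extending a basis of $z(X_0)$ to a basis of $z(X_v|_{F'})$ gives $h_1,h_2\in F'$ whose traces $\eta_1,\eta_2\ni v$ on $V$ have dimension $k-1$ and meet in dimension $k-2$; so $h_1\not\Vert_Vh_2$. Also $\eta_i\cap c=\emptyset$. Hence $V^\varepsilon\ne V$, and $H_f$ has a nonempty proper trace on $V$. If $\emptyset\ne\eta_i\cap H_f\ne\eta_i$, then $\eta_i$ meets $V^\varepsilon\subseteq c$ by Lemma \ref{lem:SR}(b), which is false. So $\eta_i\cap H_f=\emptyset$, or $\eta_i=V\cap H_f$ by Lemma \ref{lem:SR}(c). Thus $h_1\Vert_Vf\Vert_Vh_2$, contradicting (P4$'$).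
\end{proof}

\begin{proof}[End of the proof of Proposition \ref{prop:4A}]
Both $K$ and $K'$ satisfy (FS) and (SE), the first as a restriction of $\mathcal L$ and the second by Lemma \ref{lem:aff}(c), and both project onto $K_0$. Fix $X_0$ and consider the nonempty set of $\varepsilon\in\{+,-,0\}$ with $(X_0,\varepsilon)$ in $K$, or in $K'$. If it contains $+$ and $-$, it contains $0$ by (SE). If it contains $0$ and $\varepsilon\neq0$, it contains $-\varepsilon$ by (FS). So it is $\{+\}$, $\{-\}$, $\{0\}$ or $\{+,-,0\}$, and it is determined by its nonzero elements. Lemmas \ref{lem:Kprime} and \ref{lem:K} give $K=K'$.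
\end{proof}

Propositions \ref{prop:A4} and \ref{prop:4A} complete the proof of Theorem \ref{thm:main}(i).

\section{Representing a simple FAOM}\label{sec:rep}

Let $\mathcal L$ be a simple FAOM on $E$. We need a space with one open cell for each $X\in\mathcal L$. The order complex of $\mathcal L$ will not do: for $\mathcal L=\{+,0,-\}$ it is a closed segment, because it has no room for unbounded cells. In the spheres $\Sigma(M)$ of the OMs given by (A), unbounded cells are ordinary open cells whose closures reach the hyperplane at infinity. So we take the cells from these spheres and pass to a limit.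

\begin{example}\label{ex:Z}
Let $E=\mathbb Z$ and let $\mathcal L$ come from the points $H_i=\{i\}$ on the line. For $F_n=\{-n,\dots,n\}$ the sphere is a circle with vertices $v_{-n},\dots,v_n,Z$ and their antipodes. Passing from $F_n$ to $F_{n+1}$ subdivides the arcs adjacent to $\pm Z$ and leaves the arcs between $v_{-n}$ and $v_n$ unchanged. The open arcs $U_n$ from $v_{-n}$ to $v_n$ embed in each other, and their union is a line. In general we must show that a given cell is no longer subdivided once $F$ is large, and that the union is a Euclidean space.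
\end{example}

\subsection{Localizations, rank and finite windows}

\begin{lemma}\label{lem:loc}
For $X\in\mathcal L$ the set $z(X)$ is finite, and $N_X$ is an OM whose matroid is simple. In particular, if $e\ne f$ lie in $z(X)$, some $Y\in\mathcal L$ has $Y(e)=0\ne Y(f)$.
\end{lemma}

\begin{proof}
Since $Y|_{z(X)}=(X\circ Y)|_{z(X)}$ and $X\circ Y\ge X$, the set $N_X$ is finite. By simplicity, distinct elements of $z(X)$ define distinct functions $N_X\to\{+,-,0\}$, so $z(X)$ is finite. By (A), $N_X$ is the affine part of an OM $M$, and $(0,+)\in M$. Eliminating $g$ between $(Y,+)$ and $(0,-)$ gives $(Y,0)$, and $(Y,0)\circ(0,+)=(Y,+)$. So $N_X$ is the OM $M/g$ restricted to $z(X)$. It has no loops. Suppose $f\in\operatorname{cl}(e)$ with $e\neq f$; then $e$ and $f$ vanish on the same covectors. By simplicity and negation there are covectors with values $(+,+)$ and $(+,-)$ on $(e,f)$, and eliminating $f$ gives $(+,0)$, a contradiction.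
\end{proof}

For $A\subseteq E$ let $\mathcal L_A=\{X\in\mathcal L:X|_A=0\}$; it satisfies (FS) and (SE). If $\mathcal L_A\ne\emptyset$, put $\bar A=\bigcap_{X\in\mathcal L_A}z(X)$, a finite set; note $\bar\emptyset=\emptyset$. A \emph{tope of $\mathcal L_A$} is a $T\in\mathcal L_A$ with $z(T)=\bar A$. Every $X\in\mathcal L_A$ lies below one: compose $X$ with elements $Y_e\in\mathcal L_A$, $Y_e(e)\neq0$, for the finitely many $e\in z(X)\setminus\bar A$. For finite $F$ let $\hat M_F$ be the OM on $F\cup g$ with affine part $\mathcal L|_F$. It is unique and $\hat M_{F'}|_{F\cup g}=\hat M_F$ for $F\subseteq F'$, by Lemma \ref{lem:aff}(c). Put $X^F=(X|_F,+)$. For $A\subseteq F$ the covectors of $\hat M_F/A$ with $g=+$ are the $X^F$ with $X\in\mathcal L_A$, and if $\mathcal L_A\ne\emptyset$, the closure of $A$ in $\hat M_F$ is $\bar A\cap F$ by Lemma \ref{lem:aff}(a).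

\begin{lemma}\label{lem:rank}
Let $X$ be minimal in $\mathcal L$. Then $\mathcal L_{z(X)}=\{X\}$, and for finite $F\supseteq z(X)$ the set $z(X)$ is a hyperplane of $\hat M_F$ of rank $r(N_X)$. All minimal $X$ have the same $r(N_X)$.
\end{lemma}

\begin{proof}
Let $Y$ vanish on $z(X)$. If $S(X,Y)\neq\emptyset$, Lemma \ref{lem:descent} gives an element $<X$. So $Y\le X$ and $Y=X$. By Lemma \ref{lem:aff}(b), $z(X)$ is a maximal flat of $\hat M_F$ avoiding $g$, hence a hyperplane by (O3). Closures of subsets of $z(X)$ are computed from $\mathcal L$ in the same way in $\hat M_F$ and in $N_X$, so $r(\hat M_F)=r(N_X)+1$. Take $F$ containing the zero sets of two minimal elements.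
\end{proof}

Minimal elements exist because lower sets are finite. Let $d$ be the rank of $\mathcal L$; fix a minimal $X_{\min}$ and put $F_{\min}=z(X_{\min})$. If $d=0$, then $F_{\min}=\emptyset$, so $|\mathcal L|=1$ and $E=\emptyset$ by simplicity; the empty family in $\mathbb R^0$ represents $\mathcal L$. Let $d\ge1$. For finite $F\supseteq F_{\min}$, the OM $\hat M_F$ has rank $d+1$ and is spanned by $F_{\min}\cup g$.

For $T\in\mathcal L$ put $W_T=\bigcup_{X\le T}z(X)$, a finite set. The next lemma says that a finite window $F\supseteq W_T$ sees the faces of a tope $T$ correctly.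

\begin{lemma}\label{lem:window}
Let $F\subseteq E$ be finite.
\begin{itemize}
\item[(a)] Let $T$ be a tope of $\mathcal L_A$ with $W_T\subseteq F$, let $X'\le T$ and $X\in\mathcal L_A$. If $X|_F\le X'|_F$, then $X\le X'$. If $X|_F=X'|_F$, then $X=X'$.
\item[(b)] Let $X\in\mathcal L_A$ with $z(X)\subseteq F$. The covectors of $\hat M_F/A$ above $X^F$ are the $X'^F$ with $X\le X'\in\mathcal L_A$, and the topes among them are those with $X'$ a tope of $\mathcal L_A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $S(T,X)\ne\emptyset$, Lemma \ref{lem:descent} gives an element of $W_T\cap S(T,X)$, contradicting $X|_F\le T|_F$. As $X$ vanishes on $z(T)=\bar A$, we get $X\le T$. Now $z(X),z(X')\subseteq W_T\subseteq F$, so $z(X)\supseteq z(X')$, with equality in the second case, and both $X$ and $X'$ lie below $T$. (b) A covector above $X^F$ is $Y^F$ with $Y\in\mathcal L_A$, and $X'=X\circ Y$ has the same restriction. Since $\bar A\subseteq z(X')\subseteq F$, the covector $X'^F$ vanishes exactly on the closure $\bar A$ of $A$ if and only if $z(X')=\bar A$.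
\end{proof}

\begin{lemma}\label{lem:count}
$\mathcal L$ and $E$ are countable.
\end{lemma}

\begin{proof}
Call two topes of $\mathcal L$ neighbors if they have a common lower bound; each tope has finitely many neighbors. If $T\ne T'$, take $Z\le T$ from Lemma \ref{lem:descent}; then $Z\circ T'$ is a neighbor of $T$ with a smaller separation set from $T'$. So any two topes are joined by a finite chain of neighbors, and there are countably many topes. Each $X$ is below a tope, and each $e$ lies in one of the finite sets $z(X)$.
\end{proof}

\subsection{The manifold}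

Let $K_1\subseteq K_2\subseteq\cdots$ be finite upward closed subsets with union $\mathcal L$; for instance, the upward closures of the initial segments of an enumeration. Let $F_1\subseteq F_2\subseteq\cdots$ be finite sets such that $F_n$ contains $F_{\min}$ and $W_T$ for all topes $T\in K_n$ of $\mathcal L$. Every $X\in K_n$ lies below such a tope, so $z(X)\subseteq F_n$ and $\bigcup_nF_n=E$. Put $M_n=\hat M_{F_n}$, $\Sigma_n=\Sigma(M_n)\cong S^d$ and $X^n=X^{F_n}$. By Lemma \ref{lem:window}, $X\mapsto X^n$ is an order isomorphism of $K_n$ onto an upward closed subset of $M_n\setminus0$. So $U_n=\bigcup_{X\in K_n}c_{X^n}$ is open in $\Sigma_n$.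

\begin{lemma}\label{lem:theta}
There is a PL homeomorphism $\theta_n\colon\Sigma_n\to\Sigma_{n+1}$ with $\theta_n(c_{X^n})=c_{X^{n+1}}$ for all $X\in K_n$.
\end{lemma}

\begin{proof}
We show that $\Sigma_{n+1}$ subdivides a copy of $\Sigma_n$. Let $\pi\colon M_{n+1}\to M_n$ be the restriction. It is surjective, and $\pi(V')\ne0$ for $V'\ne0$ because $F_{\min}\cup g$ spans $M_{n+1}$. For $V\in M_n\setminus0$ let $b_V$ be the union of the $c_{V'}$ with $V'\neq0$ and $\pi(V')\le V$. Put $N=M_{n+1}/z(V)$, and let $J$ be the set of topes $T'$ of $N$ with $\pi(T')=V$. Composing a lift of $V$ with a tope of $N$ gives some $T_0'\in J$. If $\pi(V')\le V$, then $V'\in N$ and $V'\le V'\circ T'_0\in J$; so $b_V=\bigcup_{T'\in J}\bar c_{T'}$. A tope $T'$ of $N$ lies in $J$ if and only if $S(T_0',T')$ misses $F_n\cup g$, so $J$ is an ideal in the tope poset based at $T_0'$, and $-T_0'\notin J$. By (PL2), $b_V$ is a PL ball of dimension $d-r(z(V))=\dim\bar c_V$. By Lemma \ref{lem:int} its interior is the union of the $c_{V'}$ with $\pi(V')=V$: all topes of $N$ above such $V'$ lie in $J$, while $\pi(V')<V$ gives $V'\circ(-T_0')\notin J$.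 Hence $\partial b_V=\bigcup_{0<W<V}b_W$, the interiors partition $\Sigma_{n+1}$, and the $b_V$ form a ball complex with face poset $M_n\setminus0$. So there is a PL homeomorphism $\theta_n$ taking $c_V$ onto $\operatorname{int}b_V$. If $X\in K_n$ and $\pi(V')=X^n$, then $V'=Y^{n+1}$ with $Y|_{F_n}=X|_{F_n}$, and $Y=X$ by Lemma \ref{lem:window}(a). So $\operatorname{int}b_{X^n}=c_{X^{n+1}}$.
\end{proof}

Thus $\theta_n$ restricts to a PL open embedding $U_n\to U_{n+1}$. Let $\mathbf M$ be the direct limit, an increasing union of open subsets $U_n$. It is a Hausdorff, second countable PL $d$-manifold and the disjoint union of open cells $c_X$, $X\in\mathcal L$, where $c_X$ is the image of $c_{X^n}$ for $X\in K_n$. For every $X$ the set $\bigcup_{X'\ge X}c_{X'}$ is open, so a union of cells over an upward closed set is open. Put $H_e=\bigcup_{X(e)=0}c_X$, a closed set; then $H_A=\bigcup_{X\in\mathcal L_A}c_X$.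

\subsection{Half-spaces}

It remains to recognize $\mathbf M$ and all $H_A$ as Euclidean spaces, compatibly with the hypersurfaces in them. We do this for one closed side at a time: the side is exhausted by interiors of shellable balls, each of which touches the hypersurface in a ball. We first record the limiting argument.

\begin{lemma}\label{lem:union}
Let $Q$ be a PL $k$-manifold with boundary, $k\ge1$, that is an increasing union of open subsets $Q_i$, with $(Q_i,Q_i\cap\partial Q)$ PL homeomorphic to $((-1,1)^{k-1}\times[0,1),(-1,1)^{k-1}\times0)$. Then $(Q,\partial Q)\cong(\mathbb R^{k-1}\times[0,\infty),\mathbb R^{k-1}\times0)$.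
\end{lemma}

\begin{proof}
A compact subset of $Q$ lies in some $Q_i$, hence in the interior in $Q$ of a box $[-t,t]^{k-1}\times[0,t]\subset Q_i$. As $Q$ is a countable union of compact sets, there are such boxes $B_1,B_2,\dots$ with $B_j\subset\operatorname{int}_QB_{j+1}$ and union $Q$. Let $D_j=B_j\cap\partial Q$ and let $G_j$ be the frontier of $B_j$ in $Q$; these are $(k-1)$-balls with union $\partial B_j$ and common boundary, and $B_j\cap G_{j+1}=\emptyset$. Let $B_j^0=[-j,j]^{k-1}\times[0,j]$, with $D^0_j,G^0_j$, be the standard exhaustion of the half-space. We construct homeomorphisms $h_j\colon(B_j,D_j,G_j)\to(B_j^0,D_j^0,G_j^0)$, each extending the previous one; their union is the required homeomorphism, since the interiors of the $B_j$ cover $Q$. Take $h_1$ by scaling. For $k=1$ the $B_j$ are nested intervals and we extend over the new subinterval. Let $k\ge2$, and put $A_j=\overline{B_{j+1}\setminus B_j}$ and $a_j=\overline{D_{j+1}\setminus D_j}$. Glue a ball $C$ to $B_{j+1}$ along the boundary to get a PL $k$-sphere. Since $C\cap B_j=D_j$, the union $C\cup B_j$ is a ball by (RS3), so $A_j$ is a ball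 by (RS2), with $\partial A_j=G_j\cup a_j\cup G_{j+1}$. As $D_j\subset\operatorname{int}D_{j+1}$, (RS4) gives $a_j\cong\partial D_j\times[0,1]$. The same holds for the standard pieces. Extend $h_j$ over $a_j$ as the product of $h_j|_{\partial D_j}$ with the identity, then over $G_{j+1}$ and finally over $A_j$ by (RS1).
\end{proof}

Fix $A\subseteq E$ and $e\in E$ with $\mathcal L_{A\cup e}\ne\emptyset$ and $e\notin\bar A$, and put $A'=A\cup e$. Let $X_1$ be a tope of $\mathcal L_{A'}$. If $Y_0\in\mathcal L_A$ has $Y_0(e)\ne0$, one of $X_1\circ Y_0$, $X_1\circ(-Y_0)$ is $+$ at $e$; above it there is a tope $T_1\ge X_1$ of $\mathcal L_A$ with $T_1(e)=+$. Let $\mathcal T^+$ be the set of topes $T$ of $\mathcal L_A$ with $T(e)=+$, ordered by inclusion of the sets $S(T_1,T)$. Since $T$ is determined by the finite set $S(T_1,T)$, principal ideals are finite, and the countable poset $\mathcal T^+$ is an increasing union of finite nonempty ideals.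

\begin{lemma}\label{lem:ideal}
Let $J$ be a finite nonempty ideal of $\mathcal T^+$ and let $F$ be finite with $e\in F$ and $W_T\subseteq F$ for all $T\in J$. Then $J^F=\{T^F:T\in J\}$ is a proper ideal in the tope poset of $\hat M_F/A$ based at $T_1^F$.
\end{lemma}

\begin{proof}
It is proper because $-T_1^F\notin J^F$. Let $V$ be a tope of $\hat M_F/A$ with $S_0=S(T_1^F,V)\subseteq S(T_1^F,T^F)$ for some $T\in J$; so $g,e\notin S_0\subseteq S(T_1,T)$. Choose $Y\in J$ with $S(T_1,Y)\subseteq S_0$ and $S(T_1,Y)$ maximal; $T_1\in J$ is a candidate. Then $S(Y^F,V)=S_0\setminus S(T_1,Y)$. If this set is empty, $V=Y^F$. Otherwise Lemma \ref{lem:descent} in $\hat M_F/A$ gives $V'\le Y^F$ with $\emptyset\ne z(V')\setminus\bar A\subseteq S(Y^F,V)$. Then $V'(g)=+$, so $V'=Z^F$ with $Z\in\mathcal L_A$, and $Z\le Y$, $z(Z)\subseteq F$ by Lemma \ref{lem:window}(a). The tope $Y'=Z\circ(-Y)$ of $\mathcal L_A$ differs from $Y$ exactly on $z(V')\setminus\bar A$. So $S(T_1,Y)\subsetneq S(T_1,Y')\subseteq S_0$, hence $Y'\in\mathcal T^+$ and $Y'\in J$, against maximality.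
\end{proof}

\begin{proposition}\label{prop:half}
Let $Y^+$ be the union of the $c_X$ with $X\in\mathcal L_A$ and $X(e)\in\{0,+\}$, and let $k=d-r(A)$, the rank taken in $M_n$ for large $n$. Then $(Y^+,H_{A'})\cong(\mathbb R^{k-1}\times[0,\infty),\mathbb R^{k-1}\times0)$.
\end{proposition}

\begin{proof}
For a finite nonempty ideal $J$ of $\mathcal T^+$ let $Q_J$ be the set of $X\in\mathcal L_A$ with $X(e)\in\{0,+\}$ such that all $T\in\mathcal T^+$ above $X$ lie in $J$, and let $U_J=\bigcup_{X\in Q_J}c_X$. Each $X\in Q_J$ lies below $X\circ T_1\in\mathcal T^+$, hence below an element of $J$, so $Q_J$ is finite. It is upward closed among the cells of $Y^+$, so $U_J$ is open in $Y^+$. Since upper sets are finite, the $U_J$ for an exhausting sequence of ideals increase to $Y^+$. By Lemma \ref{lem:union} it suffices to show that $(U_J,U_J\cap H_e)$ is PL homeomorphic to $((-1,1)^{k-1}\times[0,1),(-1,1)^{k-1}\times0)$. Choose $n$ with $Q_J\subseteq K_n$ such that $F=F_n$ satisfies the hypothesis of Lemma \ref{lem:ideal}, and work in $\Sigma_n$. Note $\overline{A'}=z(X_1)\subseteq W_{T_1}\subseteq F$. The OMs $M_n/A$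 and $M_n/A'$ have ranks $k+1$ and $k\ge1$, as $A'$ has rank $r(A)+1$ and does not span $g$.

\emph{Step 1: $T(h)=T_1(h)$ for $T\in\mathcal T^+$ and $h\in\overline{A'}$.} For $h\in\bar A$ both vanish. For $h\in\overline{A'}\setminus\bar A$, opposite signs would give, by elimination, $Z\in\mathcal L_A$ with $Z(h)=0$ and $Z(e)=+$. But $e\in\operatorname{cl}(A,h)$ in $M_n$ by exchange, so $Z(e)=0$.

\emph{Step 2: two balls.} By Lemma \ref{lem:ideal} and (PL2), $B=\bigcup_{T\in J}\bar c_{T^n}\subset\Sigma(M_n/A)$ is a PL $k$-ball. Let $D_J$ be the set of topes of $\mathcal L_{A'}$ that lie below an element of $J$; it contains $X_1$. If $X\in D_J$, $X\le T\in J$, then $T_X=X\circ T_1\in\mathcal T^+$ and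
\[S(T_1,T_X)=S(X_1,X)\subseteq S(T_1,T),\]
because $T_1=X_1$ off $\overline{A'}=z(X)$; so $T_X\in J$. We claim that $D_J^n=\{X^n:X\in D_J\}$ is an ideal in the tope poset of $M_n/A'$ based at $X_1^n$. Let $V$ be a tope with $S(X_1^n,V)\subseteq S(X_1^n,X^n)$, $X\in D_J$. Then $V\circ T_1^n$ is a tope of $M_n/A$ whose separation set from $T_1^n$ is $S(X_1^n,V)\subseteq S(T_1^n,T_X^n)$. By Lemma \ref{lem:ideal} it is $T''^n$ with $T''\in J$. As $V(g)=+$, we have $V=X''^n$ with $X''\in\mathcal L_{A'}$, and $X''\le T''$ by Lemma \ref{lem:window}(a). Then $z(X'')\subseteq F$, so $z(X'')=z(V)=\overline{A'}$ and $X''\in D_J$. The ideal does not contain $-X_1^n$, so $D=\bigcup_{X\in D_J}\bar c_{X^n}\subseteq B$ is a PL $(k-1)$-ball. Every cell $c_V$ of $D$ has $V(e)=0$, so $V\circ(-T_1^n)$ is $-$ at $e$ and is not in $J^n$; by Lemma \ref{lem:int}, $D\subseteq\partial B$. The pair $(B,D)$ is a standard box with its bottom face, so it remains to prove $U_J\setminus H_e=\operatorname{int}B$ and $U_J\cap H_e=\operatorname{int}D$.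

\emph{Step 3: $\operatorname{int}B$.} If $c_V\subseteq\operatorname{int}B$, then $V\circ(-T_1^n)\in J^n$, which forces $V(g)=V(e)=+$. So $V=X^n$ with $X(e)=+$ and $X$ below an element of $J$. Every $X\in Q_J$ is also below an element of $J$. For such $X$ with $X(e)=+$, Lemma \ref{lem:window}(b) says that the topes of $M_n/A$ above $X^n$ are the $T^n$ with $T\ge X$ a tope of $\mathcal L_A$, necessarily in $\mathcal T^+$, and Lemma \ref{lem:window}(a) says that $T^n\in J^n$ if and only if $T\in J$. By Lemma \ref{lem:int}, $c_{X^n}\subseteq\operatorname{int}B$ if and only if $X\in Q_J$.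

\emph{Step 4: $\operatorname{int}D$.} Let $X\in Q_J$ with $X(e)=0$. The topes of $M_n/A'$ above $X^n$ are the $X'^n$ with $X'\ge X$ a tope of $\mathcal L_{A'}$. Then $X'\circ T_1\in\mathcal T^+$ lies above $X$, so it is in $J$, and $X'\in D_J$. Thus $c_{X^n}\subseteq\operatorname{int}D$. Conversely, let $c_V\subseteq\operatorname{int}D$. Then $V\circ(-X_1^n)\in D_J^n$, so $V(g)=+$ and $V=X^n$ with $X\in\mathcal L_{A'}$. The tope $X'=X\circ(-X_1)$ of $\mathcal L_{A'}$ has the same restriction to $F$ as $V\circ(-X^n_1)$, so $X'\in D_J$ by Lemma \ref{lem:window}(a), and $T_{X'}\in J$. Among the topes in $\mathcal T^+$ above $X$, this one is the farthest from $T_1$. Indeed, let $T\in\mathcal T^+$ with $T\ge X$. Off $z(X)$ both $T$ and $T_{X'}$ equal $X$; on $z(X)\setminus\overline{A'}$ we have $T_{X'}=-X_1=-T_1$; and on $\overline{A'}$ we have $T=T_1$ by Step 1. So $S(T_1,T)\subseteq S(T_1,T_{X'})$, $T\in J$, and $X\in Q_J$.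
\end{proof}

\subsection{Proof of Theorem \ref{thm:main}(ii)}

Reorienting $e$ gives Proposition \ref{prop:half} for the other side $Y^-$. The sets $Y^\pm$ are closed in $H_A$, with union $H_A$ and intersection $H_{A'}$. The two homeomorphisms differ on $H_{A'}$ by a homeomorphism $\psi$ of $\mathbb R^{k-1}$; after composing one of them with $\psi\times\operatorname{id}$ and a reflection they glue to
\begin{equation}\label{eq:pair}
(H_A,H_A\cap H_e)\cong(\mathbb R^k,\mathbb R^{k-1}\times0).
\end{equation}
For $A=\emptyset$ every $e\in E$ is admissible, and $E\ne\emptyset$ as $d\ge1$. So $\mathbf M\cong\mathbb R^d$, and each $H_e$ is a pseudohyperplane whose sides are the unions of the cells with $X(e)=+$ and with $X(e)=-$. With this orientation the points of $c_X$ have sign vector $X$, so $\mathcal L(\mathcal A)=\mathcal L$ for $\mathcal A=\{H_e\}_{e\in E}$. We verify the conditions.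

\emph{Distinctness.} Let $e\ne f$. If $H_e\cap H_f\neq\emptyset$, use Lemma \ref{lem:loc}; otherwise use $H_e\ne\emptyset$.

(P2). If $H_A\cap H_e\ne\emptyset$ and $H_A\not\subseteq H_e$, then $\mathcal L_{A\cup e}\ne\emptyset$ and $e\notin\bar A$, so \eqref{eq:pair} applies.

(P3$'$). Let $p\in c_X$, $X\in K_n$, $V=X^n$ and $m=r(N_X)$, so that $E_p=z(X)$. Let $U_p=\{t\in\Sigma_n:t(V)>0\}$ be the open star of the vertex $V$. It contains $c_V$ and lies in $\bigcup_{V'\ge V}c_{V'}=\bigcup_{X'\ge X}c_{X'}\subseteq U_n$, so it meets $H_e$ only for $e\in z(X)$. With $P_<=\{V':0<V'<V\}$ and $P_>=\{V':V'>V\}$, the map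
\[t\longmapsto\bigl(t|_{P_<}/t(V),\ t|_{P_>}/t(V)\bigr)\]
is a homeomorphism $U_p\to C(P_<)\times C(P_>)$. By (PL1), $|\Delta(P_<)|=\partial\bar c_V$ is a sphere of dimension $d-m-1$, so $m\le d$ and $C(P_<)\cong\mathbb R^{d-m}$. The map $V'\mapsto V'|_{z(X)}$ is an order isomorphism $P_>\to N_X\setminus0$: a covector above $V$ is determined by its values on $z(X)$, and $Y|_{z(X)}$ is the image of $(X\circ Y)^n$. So $C(P_>)=C(N_X)$. The sign vector of $t$ on $z(X)$ is that of its second coordinate, so $H_e\cap U_p$ corresponds to $\mathbb R^{d-m}\times H_e^{N_X}$, and $p$ to a point over the apex. Thus (P3$'$) holds with $N_p=N_X$.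

(P1). Local finiteness follows from (P3$'$). The complement of $\bigcup_eH_e$ is the disjoint union of the connected open sets $c_T$, $T$ a tope of $\mathcal L$, which are therefore the chambers. If $p\in c_X\cap H_e$ lies in the closure of $c_T$, the open set $\bigcup_{X'\ge X}c_{X'}$ meets $c_T$, so $X\le T$ and $e\in W_T$. Hence $c_T$ has finitely many walls.

(P4$'$) is Proposition \ref{prop:A4}. (P5): by Lemma \ref{lem:rank}, $H_{F_{\min}}=c_{X_{\min}}$, an open cell of dimension $d-r(N_{X_{\min}})=0$. This proves (ii).

\section{Realizable localizations and low dimensions}\label{sec:end}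

\begin{proof}[Proof of Theorem \ref{thm:main}(iii)]
Let $\mathcal L=\mathcal L(\mathcal A)$ for an oriented pseudoarrangement $\mathcal A$. By Lemma \ref{lem:P3}, (P3$'$) holds with all $N_p$ realizable; reorienting elements preserves realizability. For $X=X_p$, Lemma \ref{lem:global} gives $N_X=\mathcal L|_{E_p}=N_p$. Conversely, let all $N_X$ be realizable, and take the family $\mathcal A$ of Section \ref{sec:rep}. A realization of $N_X$, divided by the common kernel of its forms, lives on $\mathbb R^m$ with $m=r(N_X)$. By Lemma \ref{lem:cone}(d) there is a homeomorphism $C(N_X)\to\mathbb R^m$ that carries the $H_e^{N_X}$ to linear hyperplanes. So the charts of (P3$'$) become charts for (P3). Since (P4) is a case of (P4$'$), $\mathcal A$ is a pseudoarrangement.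
\end{proof}

\begin{proof}[Proof of Corollary \ref{cor:ranges}]
On a subspace of dimension $0$ there are no proper nonempty traces. On a subspace of dimension $1$ such traces are points, and any two are equal or disjoint, so (P4$'$) holds there automatically. If $d\le2$, every subspace other than $\mathbb R^d$ has dimension at most $1$, so (P4) implies (P4$'$), and Theorem \ref{thm:main}(i) gives the forward half under (P5). If $d\le1$ and $E\ne\emptyset$, each $H_e$ is a point and (P5) holds; if $E=\emptyset$, then $\mathcal L(\mathcal A)$ consists of the empty sign vector and is a simple FAOM. For the converse half, every $X$ lies above a minimal element $X'$, and $N_X$ is the restriction of $N_{X'}$ to $z(X)$. So in rank at most $2$ all localizations have rank at most $2$ and are realizable by (O5), and Theorem \ref{thm:main}(iii) applies.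
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLVSWZ}
Bj\"orner, Las Vergnas, Sturmfels, White, Ziegler, \emph{Oriented Matroids}, 2nd ed.

\bibitem{DK}
Emanuele Delucchi and Kolja Knauer, \emph{Finitary affine oriented matroids}, arXiv:2011.13348 (2020).

\bibitem{RS}
Rourke, Sanderson, \emph{Introduction to Piecewise-Linear Topology}.

\end{thebibliography}
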